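\title{Strong odd edge colorings of 3-uniform hypergraphs}

\begin{abstract}
An edge coloring of a hypergraph is strong odd if every vertex sees every color an odd number of times or never. We prove that there is an absolute constant $c$ such that every finite $3$-uniform hypergraph, with repeated hyperedges allowed, has a strong odd edge coloring with $c$ colors, and that $c$ cannot be smaller than $8$. The proof rests on a dichotomy obtained from linear programming duality and random sampling: a vertex set either contains a subset inside which all parities can be repaired by a few reserved hyperedges, or all of its hyperedges contain an arc of a digraph of bounded out-degree. In both situations hyperedges can be made to behave like edges of a graph.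
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-uniform hypergraph} $H=(V,E)$ consists of a finite set $V$ of vertices and a finite multiset $E$ of $r$-element subsets of $V$, the \emph{hyperedges}. Repeated hyperedges are allowed, and they are always counted with multiplicity. Write $[c]=\{1,\dots,c\}$. A \emph{strong odd edge coloring} of $H$ with $c$ colors is a map $\psi\colon E\to[c]$ such that, for every vertex $v$ and every color $i$, the number of hyperedges $e\ni v$ with $\psi(e)=i$ is zero or odd. Different copies of a repeated hyperedge may receive different colors.

A proper edge coloring, in which intersecting hyperedges get different colors, is strong odd, and it needs at least as many colors as the maximum degree. At the other extreme, if all degrees are odd, then one color is enough. So large degrees are not in themselves an obstacle, and one may ask whether the number of colors can be bounded in terms of $r$ alone.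

For $r=1$ two colors suffice, by a device that we use several times. The \emph{odd split} of a set of $k\ge1$ objects divides it into a first and a second part: if $k$ is odd, the first part is everything and the second is empty; if $k$ is even, the first part is one object and the second consists of the other $k-1$. Each part is empty or of odd size. Applying the odd split to the copies of each hyperedge $\{v\}$ gives the coloring. For $r=2$ the following is known.

\begin{theorem}\label{thm:graphs}
Every finite loopless multigraph has a strong odd edge coloring with $6$ colors.
\end{theorem}

This is the only result on odd colorings that we use without proof. The next case is a question from the paper of Goetze, Klute, Knauer, Parada, Pe\~na and Ueckerdt~\cite{GKKPPU}: \emph{is there a constant $c$ such that every $3$-uniform hypergraph has a strong odd edge coloring with $c$ colors?} The answer is yes.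

\begin{theorem}\label{thm:main}
There is an absolute constant $c$ such that every finite $3$-uniform hypergraph, with repeated hyperedges allowed, has a strong odd edge coloring with $c$ colors.
\end{theorem}

Let $c_3$ be the least constant for which Theorem~\ref{thm:main} holds. The theorem extends, with the same constant, to smaller hyperedges and to a dual statement about vertex colorings. In the dual, two vertices that lie in the same hyperedges become a repeated hyperedge; this is why repetitions are allowed.

\begin{corollary}\label{cor:dual}
\begin{enumerate}
\item[(a)] Let $H=(V,E)$ be a finite hypergraph with hyperedges of sizes $1$, $2$ and $3$, repetitions allowed, and let $V_0\subseteq V$. The hyperedges can be colored with $c_3$ colors so that every $v\in V_0$ sees each color zero or an odd number of times.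
\item[(b)] Let $H$ be a finite hypergraph in which every vertex lies in at most three hyperedges, and let $E_0$ be a subfamily of its hyperedges (for instance, all of them). The vertices can be colored with $c_3$ colors so that every hyperedge of $E_0$ contains each color zero or an odd number of times.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Replace each copy $e$ of a hyperedge by $e\cap V_0$ together with $3-|e\cap V_0|$ new vertices that are used for this copy only. The result is $3$-uniform, and a strong odd edge coloring of it has the required property at the vertices of $V_0$.

(b) Form a hypergraph with vertex set $E_0$ and, for each vertex $v$ of $H$ that lies in some member of $E_0$, the hyperedge $\{e\in E_0: v\in e\}$, of size at most $3$. Apply (a) with $V_0=E_0$, give $v$ the color of its hyperedge, and color the other vertices arbitrarily.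
\end{proof}

Six colors do not suffice for triples.

\begin{proposition}\label{prop:lower}
$c_3\ge 8$.
\end{proposition}

\begin{proof}
Let $V$ be the set of the six edges $ij$ of the complete graph on $\{1,2,3,4\}$, let $t_i$ be the set of the three edges at $i$, and take each $t_i$ twice. The vertex $ij$ lies in $t_i$ and $t_j$ only. Fix a color, let $m_i\in\{0,1,2\}$ be the number of copies of $t_i$ with this color, and suppose $m_i>0$. For $j\ne i$ the vertex $ij$ sees the color $m_i+m_j>0$ times, so $m_j\equiv m_i+1\pmod 2$. For distinct $j,k\ne i$ the number $m_j+m_k$ is then even, hence zero. Thus $m_j=0$ for all $j\neq i$, and $m_i$ is odd, so $m_i=1$. Every color class is a single hyperedge, and there are eight hyperedges.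
\end{proof}

The same argument with $\{1,2,3\}$ in place of $\{1,2,3,4\}$ concerns a triangle with all edges doubled, and shows that the constant $6$ in Theorem~\ref{thm:graphs} cannot be lowered. The upper bound on $c_3$ given by our proof, \eqref{eq:final}, is very large, and we have not tried to optimize it. The value of $c_3$ and the analogous question for $r\ge4$ are not settled here.

\section{The model case of graphs}\label{sec:graphs}

The method is already visible for graphs, where it gives $7$ colors in a few lines. Everything starts from the fact that the edges of a spanning tree control degree parities up to a single constraint. Degrees in an edge set $L$ are written $\deg_L$, and $\equiv$ denotes congruence modulo $2$.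

\begin{lemma}\label{lem:parity}
\begin{enumerate}
\item[(a)] Let $\mathcal T$ be a tree and let $M$ be a set of vertices of even size. There is a set $L$ of edges of $\mathcal T$ such that $\deg_L(v)$ is odd exactly for $v\in M$.
\item[(b)] Let $G$ be a loopless multigraph and let $\tau\colon V(G)\to\mathbb F_2$ have sum $0$ on every component. There is a forest $L\subseteq E(G)$ with $\deg_{G-L}(v)\equiv\tau(v)$ for all $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Pair up the vertices of $M$, take the path in $\mathcal T$ between the two vertices of each pair, and let $L$ consist of the edges that lie on an odd number of these paths. A path has odd degree exactly at its two ends, and degrees add modulo $2$.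

(b) In each component the function $\tau+\deg_G$ has even sum, because the sum of the degrees is even. Apply (a) to a spanning tree of the component and to the set $M$ where $\tau+\deg_G$ is odd.
\end{proof}

We call $\tau$ the \emph{target}. Part (b) says: any target with even sum on each component is reached by deleting a forest.

\begin{proposition}\label{prop:seven}
Every finite loopless multigraph has a strong odd edge coloring with $7$ colors.
\end{proposition}

\begin{proof}
It suffices to color a connected multigraph $Q$ with at least two vertices.

\emph{A forest needs two colors.} Root each tree and color the edges at the root by an odd split. Proceed downward: at a vertex with $k$ children, give all $k$ edges to the children the color of the parent edge if $k$ is even, and the other color if $k$ is odd. The vertex sees its colors $k+1$ and $0$ times, or $1$ and $k$ times.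

\emph{$|V(Q)|$ even.} The target $\tau\equiv1$ has even sum. Lemma~\ref{lem:parity}(b) gives a forest $L$ such that all degrees in $Q-L$ are odd. Use color $1$ for $Q-L$ and colors $2,3$ for $L$.

\emph{$|V(Q)|$ odd.} Let $v$ be a leaf of a spanning tree. Then $Q-v$ is connected with an even number of vertices and is colored as above. For each neighbor $u$ of $v$, apply the odd split to the parallel edges $uv$, and call the nonempty parts the first and the second \emph{bundle}. Color the first bundles, each as a whole, with colors $4,5$ by an odd split of the set of first bundles; color the second bundles, if any, with colors $6,7$ in the same way. In each of these colors a neighbor $u$ sees at most one bundle, and $v$ sees no bundle or an odd number of bundles; all bundles have odd size.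
\end{proof}

The proof has three parts: one large color class in which all degrees are odd; a sacrifice (the vertex $v$) that removes the one parity obstruction of a component; and sparse leftovers (a forest, a star) that are colored separately. For triples the first part breaks down.

\begin{example}\label{ex:fibers}
Take vertices $x_1,\dots,x_{2k}$, $y_1,\dots,y_k$ and a further nonempty set $A$, with hyperedges $\{x_{2i-1},y_i,a\}$ and $\{x_{2i},y_i,a\}$ for all $i\in[k]$ and $a\in A$. In every color class the degree of $y_i$ is the sum of the degrees of $x_{2i-1}$ and $x_{2i}$, so these two cannot both be odd. A connected $3$-uniform hypergraph can thus have arbitrarily many parity obstructions, and no bounded sacrifice makes all degrees odd.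
\end{example}

In view of this example it is not evident that graphs are a good guide to the answer. There are, however, two situations in which a triple behaves like an edge. If $y$ is a function of $x$, as in the example, then $\{x,y,a\}$ is the edge $xa$, and the degree of $y$ is determined by the degrees of the vertices $x$ above it. And if $p$ lies in no other hyperedge of the same color, then $\{p,a,b\}$ is the edge $ab$, since $p$ has degree $1$ and needs no attention. The proof of Theorem~\ref{thm:main} shows that these two situations together account for every $3$-uniform hypergraph.

\section{Families with heads}\label{sec:heads}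

A \emph{family} is a finite multiset of $3$-element subsets of $V$. Its members, the hyperedges, are regarded as distinguishable; a \emph{triple} is an underlying $3$-element set, and a family may contain several copies of it. A family is \emph{good} if every vertex has degree zero or odd in it, and \emph{$c$-colorable} if it is a disjoint union of at most $c$ good families. If $F_1$ is $c_1$-colorable and $F_2$ is $c_2$-colorable, then their disjoint union is $(c_1+c_2)$-colorable. A subfamily of a good family need not be good, so we bound the number of colors for classes of families that are closed under taking subfamilies; then whatever is left over after hyperedges are borrowed for another purpose is still covered by the bound.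

Digraphs have no loops and no repeated arcs. We use the following standard fact.

\begin{lemma}\label{lem:degenerate}
If all out-degrees of a digraph are at most $q$, then its vertices can be colored with $2q+1$ colors so that the two ends of every arc have different colors.
\end{lemma}

\begin{proof}
Any $n$ vertices span at most $qn$ arcs, so one of them is incident with at most $2q$ of these arcs. Remove it, color the rest by induction, and give it a color not used on its neighbors.
\end{proof}

The sparse leftovers of Proposition~\ref{prop:seven} have a common feature. In a rooted forest each edge can be charged to its lower end, and in a star with multiple edges each parallel class can be charged to the end other than the center; no vertex is charged twice. The analogue for triples is the following. A family is \emph{$K$-headed} if every triple $t$ that occurs in it can be assigned a \emph{head} $h(t)\in t$ so that each vertex is the head of at most $K$ triples. Multiplicities are not restricted. Subfamilies of $K$-headed families are $K$-headed.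

\begin{lemma}\label{lem:headed}
Every $K$-headed family is $60K$-colorable.
\end{lemma}

\begin{proof}
Number the triples headed by each vertex by $1,\dots,K$ and split the family according to this number. It remains to show that a $1$-headed family is $60$-colorable.

Draw an arc from each head to the other two vertices of its triple. Out-degrees are at most $2$, so Lemma~\ref{lem:degenerate} gives a proper coloring of the vertices with $5$ colors. Split the family into $5$ subfamilies according to the color of the head. Within one subfamily, the head $v$ of a triple $t$ lies in no other triple $t'$: otherwise $h(t')\neq v$, because $v$ heads only $t$, and the arc $h(t')\to v$ would join two vertices of the same color.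

Fix such a subfamily, apply the odd split to the copies of each triple, and call the nonempty parts the first and the second bundle. Consider the first bundles. For the bundle of a triple $\{v,a,b\}$ with head $v$ draw an edge $ab$, color the resulting multigraph by Theorem~\ref{thm:graphs}, and give all hyperedges of a bundle the color of its edge. A head sees one bundle only. Any other vertex sees, in each color, no bundle or an odd number of bundles. Bundles have odd size, so every color class is good. The second bundles are treated in the same way with $6$ new colors. The total is $5\cdot2\cdot6=60$.
\end{proof}

\section{The dichotomy and the proof of Theorem~\ref{thm:main}}\label{sec:dichotomy}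

Fix a $3$-uniform hypergraph $H=(V,E)$. For $U\subseteq V$ let $E[U]$ be the family of hyperedges contained in $U$. We make precise the two situations described at the end of Section~\ref{sec:graphs}.

\begin{definition}\label{def:covered}
A family is \emph{$q$-covered} if there is a digraph on $V$ with all out-degrees at most $q$ such that every hyperedge contains both ends of some arc.
\end{definition}

A $K$-headed family is $K$-covered, by an arc from the head of each triple to one of its other vertices. A family all of whose hyperedges pass through one vertex $y$ is $1$-covered, by the arcs $v\to y$. On the other hand, if all triples on $n\ge 3$ vertices occur, then each arc lies in $n-2$ of them, so $qn(n-2)\ge\binom n3$ and $q\ge (n-1)/6$.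

\begin{proposition}\label{prop:arc}
Every $q$-covered family is $c_{\mathrm{arc}}(q)$-colorable, where $c_{\mathrm{arc}}(q)=2q^2(2q+1)\cdot3979$.
\end{proposition}

In the second situation we want a vertex set $U$ at which parities can be ignored: we set aside some hyperedges inside $U$, color everything else with no regard to the parities in $U$, and then repair $U$ by adding reserved hyperedges to each color. The repair in color $j$ relies on a few special vertices that must not have seen color $j$ before. We therefore allow each vertex to forbid up to four colors. Put $J=117=13\cdot9$.

\begin{definition}\label{def:absorbing}
A nonempty set $U\subseteq V$ is \emph{absorbing} if there are pairwise disjoint subfamilies $B_1,\dots,B_J$ of $E[U]$ whose union is $(J+1)$-headed, and sets $\Phi(v)\subseteq[J]$ with $|\Phi(v)|\le4$ for $v\in U$, with the following property. For every $j\in[J]$ and every function $\pi\colon U\to\mathbb Z_{\ge0}$ that vanishes at all $v$ with $j\in\Phi(v)$, there is $B'\subseteq B_j$ such that $\pi(v)+\deg_{B'}(v)$ is zero or odd for all $v\in U$.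
\end{definition}

Here $\pi(v)$ is the number of hyperedges of color $j$ that $v$ already sees, $B_j$ is the reserve for color $j$, and $\Phi(v)$ is the set of colors forbidden at $v$. Whether $U$ is absorbing depends only on $E[U]$.

\begin{proposition}\label{prop:dichotomy}
Let $q_0=6\cdot47200\cdot5475600^2$. If $N\subseteq V$ contains no absorbing set, then $E[N]$ is $q_0$-covered.
\end{proposition}

Proposition~\ref{prop:arc} is proved in Section~\ref{sec:arc}, and Proposition~\ref{prop:dichotomy} in Sections~\ref{sec:build} and~\ref{sec:lp}. Together they imply the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U_1,\dots,U_n$ be a maximal collection of pairwise disjoint absorbing sets, let $U$ be their union, and let $N=V\setminus U$. By maximality $N$ contains no absorbing set, so $E[N]$ is $c_{\mathrm{arc}}(q_0)$-colorable by Propositions~\ref{prop:dichotomy} and~\ref{prop:arc}. Let $B^i_1,\dots,B^i_J$ be the reserves of $U_i$, let $\Phi(v)$ be the forbidden set of $v\in U$, and let $B$ be the union of all $B^i_j$. Let $E'$ be the family of hyperedges that meet $U$ and are not in $B$. Then $E$ is the disjoint union of $E[N]$, $E'$ and $B$.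

We color $E'$ with a new palette $[J]$, avoiding forbidden colors and satisfying the vertices of $N$. Divide $[J]$ into $13$ groups of $9$ colors. For $e\in E'$ at most $3\cdot4=12$ colors are forbidden at vertices of $e\cap U$, so some group contains none of them; assign $e$ to such a group. The hyperedges assigned to one group have at most two vertices in $N$, and are colored as follows.
\begin{itemize}
\item Those with $|e\cap N|=2$ get six colors, by Theorem~\ref{thm:graphs} applied to the multigraph formed by the pairs $e\cap N$.
\item Those with $|e\cap N|=1$ get two further colors: for each $v\in N$ apply the odd split to the hyperedges with $e\cap N=\{v\}$.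
\item Those with $e\subseteq U$ get the ninth color.
\end{itemize}
Now every vertex of $N$ has degree zero or odd in every color of $[J]$.

Fix $i$ and $j$, and for $v\in U_i$ let $\pi(v)$ be the number of hyperedges of $E'$ of color $j$ at $v$. By the choice of groups, $\pi(v)=0$ if $j\in\Phi(v)$. So there is $B'\subseteq B^i_j$ such that, after $B'$ receives color $j$, every vertex of $U_i$ has degree zero or odd in color $j$. No degree outside $U_i$ changes, since $B'\subseteq E[U_i]$, and different pairs $(i,j)$ use disjoint reserves. Do this for all $i$ and $j$; all $J$ color classes become good.

The unused hyperedges of $B$ form a $(J+1)$-headed family, because the heads for $U_i$ lie in $U_i$ and the sets $U_i$ are disjoint. By Lemma~\ref{lem:headed} they need $60(J+1)$ more colors. Altogether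
\begin{equation}\label{eq:final}
c=117+60\cdot118+c_{\mathrm{arc}}(q_0)
\end{equation}
colors suffice.
\end{proof}

\begin{remark}
The existence of $c$ does not depend on Theorem~\ref{thm:graphs}. With Proposition~\ref{prop:seven} in its place, $60$ becomes $70$ in Lemma~\ref{lem:headed}, the counts in Section~\ref{sec:arc} grow accordingly, groups have $10$ colors, and $J=130$; Sections~\ref{sec:build} and~\ref{sec:lp} do not depend on the value of $J$ except through $q_0$.
\end{remark}

\section{Covered families}\label{sec:arc}

\subsection{Reduction to anchored families}

An \emph{anchored family} is a family $F$ together with disjoint sets $X,Y\subseteq V$, a map $f$ from a subset of $X$ to $Y$, and, for each triple $t$ that occurs in $F$, an ordered pair $(x,a)$ with $t=\{x,f(x),a\}$. All copies of $t$ share this pair. We call $x$ the \emph{unit}, $f(x)$ the \emph{anchor} and $a$ the \emph{receiver} of the hyperedge, and $f^{-1}(y)$ the \emph{fiber} of $y$. The family is of \emph{type $0$} if no receiver lies in $X\cup Y$, of \emph{type $X$} if all receivers lie in $X$, and of \emph{type $Y$} if all receivers lie in $Y$. Each type is closed under subfamilies. Example~\ref{ex:fibers} is of type $0$. We shall prove that families of types $0$, $X$, $Y$ are $187$-, $2136$-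 and $1656$-colorable (Lemmas~\ref{lem:type0}, \ref{lem:typeX}, \ref{lem:typeY}).

\begin{proof}[Proof of Proposition~\ref{prop:arc} from these lemmas]
Let $\mathcal D$ be a digraph as in Definition~\ref{def:covered}. Assign to each triple an arc $x\to y$ of $\mathcal D$ inside it. Let $\varphi$ be a proper coloring of $\mathcal D$ with $2q+1$ colors (Lemma~\ref{lem:degenerate}), and number the arcs leaving each vertex by $1,\dots,q$. Split the family according to $\varphi(x)$, $\varphi(y)$ and the number $i$ of the arc; since $\varphi(x)\ne\varphi(y)$, there are at most $(2q+1)\cdot2q\cdot q$ classes. In one class let $X$ and $Y$ be the two color classes of $\varphi$ in question, and let $f(x)$ be the end of arc number $i$ at $x\in X$ whenever this arc exists and ends in $Y$. The class is an anchored family, and the position of the receiver splits it into families of the three types. Finally $187+2136+1656=3979$.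
\end{proof}

To an anchored family $F$ we attach the bipartite multigraph $G(F)$ with a vertex $x^+$ for each unit $x$ of $F$, a vertex $a^-$ for each receiver $a$ of $F$, and an edge $x^+a^-$ for each hyperedge with pair $(x,a)$. It has no isolated vertices, so every component contains a vertex of each side. We identify subfamilies of $F$ with edge sets of $G(F)$. For a subfamily $F'$ let $d^+(v)$ and $d^-(v)$ be the numbers of hyperedges of $F'$ with unit $v$ and with receiver $v$. Then
\begin{equation}\label{eq:degree}
\deg_{F'}(v)=d^+(v)+d^-(v)+\sum_{x\in f^{-1}(v)}d^+(x).
\end{equation}
Let $A(x)$ be the set of receivers of the hyperedges of $F$ with unit $x$. Two kinds of subfamilies can be discarded by Lemma~\ref{lem:headed}.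
\begin{itemize}
\item[(H1)] If each unit has at most $K$ distinct receivers in $F'$, then $F'$ is $K$-headed: take the unit as the head.
\item[(H2)] If $F'$ is a forest in $G(F)$, then $F'$ is $2$-headed, and $1$-headed if no vertex is both a unit and a receiver: root the forest, and let the head of an edge be the vertex $v$ such that $v^+$ or $v^-$ is its lower end.
\end{itemize}

\subsection{Type $0$}

In type $0$ each vertex plays one role. By \eqref{eq:degree}, a subfamily is good if and only if its degrees in $G(F)$ are zero or odd and every fiber contains zero or an odd number of units of nonzero degree. So we repeat the proof of Proposition~\ref{prop:seven} with two precautions: all fibers must be made odd first, and the sacrificed vertices must be receivers, because deleting a unit would spoil the parity of its fiber.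

\begin{lemma}\label{lem:type0}
Every anchored family $F$ of type $0$ is $187$-colorable.
\end{lemma}

\begin{proof}
\emph{Step 1: units with one receiver.} The hyperedges whose unit has $|A(x)|=1$ are $1$-headed by (H1) and need $60$ colors. Let $X'$ be the set of units with $|A(x)|\ge2$.

\emph{Step 2: odd fibers.} For each $y$ such that $|X'\cap f^{-1}(y)|$ is even and positive, choose one $x_y\in X'\cap f^{-1}(y)$. Color the hyperedges whose unit is one of the $x_y$ by Theorem~\ref{thm:graphs}, applied to the corresponding edges of $G(F)$. In each of the $6$ colors the anchor $y$ has the same degree as $x_y$, so the color classes are good. Let $X''$ be the set of the other units in $X'$, and let $F''$ be the family of hyperedges with unit in $X''$. Each fiber meets $X''$ in zero or an odd number of vertices.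

\emph{Step 3: even components.} Let $Q$ be a component of $G(F'')$ with an odd number of vertices. We claim that $Q-a_Q^-$ is connected for some receiver vertex $a_Q^-$ of $Q$. Since $|A(x)|\ge2$, the component has at least two receiver vertices. Root a spanning tree of $Q$ at one of them, and let $a_Q^-$ be a receiver vertex at maximum distance from the root; it is not the root. Its children are unit vertices, and they are leaves, since a grandchild would be a receiver vertex farther from the root. Deleting $a_Q^-$ and its children leaves a tree that contains all other receiver vertices of $Q$, and each deleted child has a neighbor among these, again because $|A(x)|\ge2$. This proves the claim. The edges at the vertices $a_Q^-$, over all odd components $Q$, give each unit at most one receiver, so by (H1) they need $60$ colors.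

\emph{Step 4: the large class.} After the vertices $a_Q^-$ are deleted, there remains a multigraph $G'$ all of whose components have an even number of vertices, and which contains $x^+$ for all $x\in X''$. By Lemma~\ref{lem:parity}(b) with $\tau\equiv1$ there is a forest $L$ such that all degrees in $G'-L$ are odd. In $G'-L$ an anchor $y$ has degree $\sum_{x\in X''\cap f^{-1}(y)}d^+(x)$, which is an empty sum or a sum of an odd number of odd terms. So $G'-L$ is good and takes one color, while $L$ needs $60$ colors by (H2).

The total is $60+6+60+1+60=187$.
\end{proof}

\subsection{Spare hyperedges}

In type $X$ a vertex $v$ can be both a unit and a receiver. If we want $d^+(v)$ odd, which is what the fiber count needs, then the target at $v^-$ must be $0$. The sacrifices of type $0$ no longer work: deleting a receiver vertex changes the sum of the targets in its component only if its target is $1$, and all receiver vertices of a component may have target $0$; deleting a unit vertex $v^+$ changes the target at $v^-$. We repair parities by adding instead of deleting. We split the vertices into four classes so that every unit under consideration has several hyperedges whose receivers lie outside the relevant class. These hyperedges form a family of type $0$, so any of them may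 be borrowed. A borrowed, or \emph{spare}, hyperedge changes parities where we need it, but it also hits a receiver outside the class. The next two lemmas provide the partition and take care of the outside receivers. The first is the majority coloring of digraphs; cf.~\cite{KOSZW}.

\begin{lemma}\label{lem:majority}
The vertices of any digraph can be colored with $4$ colors so that, for every vertex $v$, at most half of the out-neighbors of $v$ have the color of $v$.
\end{lemma}

\begin{proof}
Order the vertices linearly. Going from last to first, choose $g_1(v)\in\{0,1\}$ that agrees with $g_1$ on at most half of the out-neighbors of $v$ that come after $v$. Going from first to last, choose $g_2(v)\in\{0,1\}$ that agrees with $g_2$ on at most half of the out-neighbors that come before $v$. Color $v$ with $(g_1(v),g_2(v))$.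
\end{proof}

\begin{lemma}\label{lem:select}
Let $N_1,\dots,N_s$ be sets with two elements each, not necessarily distinct. One can choose $b_i\in N_i$ for all $i$ so that every element is chosen zero or an odd number of times.
\end{lemma}

\begin{proof}
Regard the $N_i$ as the edges of a loopless multigraph. We must orient it so that every in-degree is zero or odd. Reversing an edge changes the parity of the in-degree at both ends, so reversing an edge set $L$ changes it exactly where $\deg_L$ is odd. Consider a component with $n\geq 2$ vertices and $k$ edges. In any orientation the in-degrees sum to $k$, so the number of vertices of even in-degree is $\equiv n+k$. If $n+k$ is even, start from any orientation and reverse the set $L$ given by Lemma~\ref{lem:parity}(a) for a spanning tree and the set of vertices of even in-degree; all in-degrees become odd. If $n+k$ is odd, let $v$ be a leaf of a spanning tree $\mathcal T$ and start from an orientation in which $v$ has in-degree $0$. An even number of vertices other than $v$ have even in-degree; correct them in the same way using the tree $\mathcal T-v$.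
\end{proof}

\subsection{Type $X$}

\begin{lemma}\label{lem:typeX}
Every anchored family $F$ of type $X$ is $2136$-colorable.
\end{lemma}

\begin{proof}
The hyperedges whose unit has $|A(x)|\le7$ need $420$ colors by (H1). Call the other units \emph{rich}. Apply Lemma~\ref{lem:majority} to the digraph on $X$ with arcs $x\to a$ for $x$ rich and $a\in A(x)$, and let $V_1,\dots,V_4$ be the color classes. Fix $k$, let $X_k$ be the set of rich units in $V_k$, and consider the hyperedges with unit in $X_k$. We color them with $429$ colors; this gives $420+4\cdot429=2136$.

Call such a hyperedge \emph{inner} if its receiver is in $V_k$, and \emph{outer} otherwise. The outer hyperedges form a family of type $0$ with respect to $X_k$ and $Y$. Each $x\in X_k$ has at least $|A(x)|/2\ge4$ receivers outside $V_k$. Fix four outer hyperedges with unit $x$ and distinct receivers; two are the \emph{$1$-spares} of $x$ and two are its \emph{$2$-spares}. For each $y\in f(X_k)$ fix a \emph{representative} $x_y\in X_k$ with $f(x_y)=y$. Let $I_1$ be the family of inner hyperedges whose unit is not a representative, and $I_2$ the family of those whose unit is. The point of this split is that in $I_1$ the representative is available to correct the size of a fiber, and in $I_2$ no fiber needs correcting.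

Fix $i\in\{1,2\}$ and let $M$ be the set of units of $I_i$. Put $n_y=|M\cap f^{-1}(y)|$, and let $s_y=1$ if $n_y$ is even and positive, $s_y=0$ otherwise. If $s_y=1$ then $n_y\ge 2$, hence $i=1$ and $x_y\notin M$. Call the elements of $Z=M\cup\{x_y:s_y=1\}$ \emph{active}. The fiber of $y$ contains $n_y+s_y$ active vertices, and this number is zero or odd. Define a target on $G(I_i)$ by
\[
\tau(x^+)=1+u_x\quad(x\in M),\qquad
\tau(a^-)=\begin{cases}0,&a\in Z,\\ 1,&a\notin Z,\end{cases}
\]
where $u_x=0$, except that $u_x=1$ for one unit vertex $x^+$ in each component whose sum would otherwise be odd. Let $L$ be the forest from Lemma~\ref{lem:parity}(b). Let $F^*$ consist of $I_i- L$ and of one $i$-spare of each $x$ with $u_x=1$ and of each $x_y$ with $s_y=1$; by Lemma~\ref{lem:select} the spares can be chosen so that every vertex of $X\setminus V_k$ is the receiver of zero or an odd number of them. We check that $F^*$ is good, using \eqref{eq:degree}. Note first that $d^+(x)\equiv(1+u_x)+u_x=1$ for $x\in M$, that $d^+(x_y)=1$ if $s_y=1$, and that $d^+$ vanishes outside $Z$.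
\begin{itemize}
\item For $v\in Z$, $d^+(v)$ is odd and $d^-(v)$ is even.
\item For $v\in V_k\setminus Z$, $d^+(v)=0$, and $d^-(v)$ is odd if $v$ is a receiver of $I_i$ and zero otherwise.
\item For $y\in Y$, the degree is a sum of $n_y+s_y$ odd numbers.
\item A vertex of $X\setminus V_k$ occurs only as a receiver of spares.
\end{itemize}
So $F^*$ takes one color, and $L$ needs $120$ colors by (H2). The spares used for $i=1$ and $i=2$ are different hyperedges. The unused outer hyperedges need $187$ colors by Lemma~\ref{lem:type0}, and $187+2\cdot121=429$.
\end{proof}

\subsection{Type $Y$}

Now a vertex of $Y$ can be both an anchor and a receiver, so it is $Y$ that must be partitioned. The class of a hyperedge is decided by its anchor, and units of the same fiber can have unrelated receiver sets; the majority coloring guarantees outside receivers for one unit per fiber only. All spares must therefore come from representatives. In $I_1$ a spare of $x_y$ is used to change the parity at $y$, and in $I_2$ to change the target at $x_y^+$.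

\begin{lemma}\label{lem:typeY}
Every anchored family $F$ of type $Y$ is $1656$-colorable.
\end{lemma}

\begin{proof}
The hyperedges whose unit has $|A(x)|\le 7$ need $420$ colors by (H1). Let $X'$ be the set of the other units and $Y'=f(X')$. For each $y\in Y'$ fix a representative $x_y\in X'$ with $f(x_y)=y$. Apply Lemma~\ref{lem:majority} to the digraph on $Y$ with arcs $y\to a$ for $y\in Y'$ and $a\in A(x_y)$; it has no loops, since a receiver differs from the anchor. Let $V_1,\dots,V_4$ be the intersections of the color classes with $Y'$, so that every vertex of $V_k$ has a representative. Fix $k$ and consider the hyperedges with unit in $X'$ and anchor in $V_k$. We color them with $309$ colors; this gives $420+4\cdot309=1656$.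

Call such a hyperedge inner if its receiver is in $V_k$, and outer otherwise. The outer hyperedges form a family of type $0$ with respect to $X'\cap f^{-1}(V_k)$ and $V_k$. For $y\in V_k$ the representative $x_y$ has at least four receivers outside $V_k$; fix four outer hyperedges with unit $x_y$ and distinct receivers, two $1$-spares and two $2$-spares. Let $I_1$ and $I_2$ be the families of inner hyperedges whose unit is not, respectively is, a representative.

Fix $i\in\{1,2\}$, let $M$ be the set of units and $R\subseteq V_k$ the set of receivers of $I_i$, and put $n_y=|M\cap f^{-1}(y)|$. The target on $G(I_i)$ is
\[
\tau(x^+)=1+u_x\quad(x\in M),\qquad \tau(y^-)=1+n_y+s_y\quad(y\in R),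
\]
where $u_x\in\{0,1\}$ for $x\in M$ and $s_y\in\{0,1\}$ for $y\in V_k$ are chosen as follows.
\begin{itemize}
\item $i=1$: all $u_x=0$. For $y\in R$ put $s_y=0$, except that $s_y=1$ for one vertex $y^-$ in each component whose sum would otherwise be odd. For $y\in V_k\setminus R$ put $s_y=1$ exactly if $n_y$ is even and positive.
\item $i=2$: all $s_y=0$. Put $u_x=0$, except that $u_x=1$ for one vertex $x^+$ in each component whose sum would otherwise be odd.
\end{itemize}
For $y\in V_k\setminus R$ the number $n_y+s_y$ is zero or odd; for $i=2$ this holds because $n_y\le1$. Let $L$ be the forest from Lemma~\ref{lem:parity}(b). Let $F^*$ consist of $I_i-L$ and of one $i$-spare of each $x$ with $u_x=1$ and of each $x_y$ with $s_y=1$. All these units are representatives, so the spares exist; choose them by Lemma~\ref{lem:select} so that every vertex of $Y\setminus V_k$ is the receiver of zero or an odd number of them. If $s_y=1$ then $i=1$ and $x_y\notin M$. Put $Z=M\cup\{x_y:s_y=1\}$; it has $n_y+s_y$ elements in the fiber of $y$. We check that $F^*$ is good.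
\begin{itemize}
\item A vertex of $X$ occurs only as a unit. Its degree is $\equiv(1+u_x)+u_x=1$ on $M$, equal to $1$ on $Z\setminus M$, and zero outside $Z$.
\item For $y\in R$ the degree is $\equiv(n_y+s_y)+(1+n_y+s_y)\equiv1$.
\item For $y\in V_k\setminus R$ the degree is a sum of $n_y+s_y$ odd numbers.
\item A vertex of $Y\setminus V_k$ occurs only as a receiver of spares.
\end{itemize}
No vertex is both a unit and a receiver, so $L$ needs $60$ colors by (H2). The unused outer hyperedges need $187$ colors, and $187+2\cdot61=309$.
\end{proof}

\section{Constructing absorbing sets}\label{sec:build}

The repair mechanism is a tree whose edges are completed to hyperedges by private vertices.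

\begin{example}\label{ex:repair}
Take the path $a\,b\,r$ and the hyperedges $h_1=\{p_1,a,b\}$, $h_2=\{p_2,b,r\}$. Suppose that $a$ and $b$ have seen a color $\pi(a)$ and $\pi(b)$ times, and that $r,p_1,p_2$ have not seen it. If $\pi(a),\pi(b)$ are both odd, add nothing; if both are even, add $h_1$; if only $\pi(b)$ is even, add $h_2$; if only $\pi(a)$ is even, add both. In each case $a$ and $b$ end with odd counts and $r,p_1,p_2$ with counts in $\{0,1\}$. The leaf $r$ absorbs the parity constraint of Lemma~\ref{lem:parity}(a), because both $0$ and $1$ are acceptable for it. If $\pi(p_1)=1$ were allowed, $h_1$ could not be used; if $\pi(r)=2$ and $\pi(a),\pi(b)$ were odd, no choice would work. This is why colors must be forbidden.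
\end{example}

To build an absorbing set we need such trees for each of the $J$ colors, arranged so that no vertex plays a special role for more than a few colors. The private vertices belong to the set too, so in the colors where they are not special they must themselves be repaired. We do this first, with hyperedges that pass the error on to the tree vertices. Put $m=2J+2$.

\begin{lemma}\label{lem:build}
Let $S,T\subseteq V$ be disjoint with $T\ne\emptyset$, and suppose:
\begin{enumerate}
\item[(a)] for all $t\in T$ and $j\in[J]$ there are $J$ distinct vertices $t'_{t,j,1},\dots,t'_{t,j,J}\in T\setminus\{t\}$ and vertices $p(t,j,i)\in S$ such that $\{p(t,j,i),t,t'_{t,j,i}\}\in E$, and the vertices $p(t,j,i)$ are distinct over all $(t,j,i)$;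
\item[(b)] for each $s\in S$ there are $m$ distinct pairs $\{a,b\}\subseteq T$ with $\{s,a,b\}\in E$.
\end{enumerate}
Then $U=S\cup T$ is absorbing.
\end{lemma}

\begin{proof}
\emph{Trees and sinks.} Let $\Gamma_j$ be the simple graph on $T$ with the edges $tt'_{t,j,i}$. For each edge of $\Gamma_j$ keep one vertex $p(t,j,i)$ that arises with it, its \emph{private vertex}; by (a) the private vertices of all edges of all $\Gamma_j$ are distinct. Every vertex has degree at least $J$ in $\Gamma_j$. For each component $Q$ of $\Gamma_j$ extend the star of all edges at some vertex $v$ to a spanning tree $\mathcal T_{j,Q}$. This tree has at least $J$ leaves: each branch at $v$ contains one, namely a vertex farthest from $v$.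

Recall Hall's theorem: finitely many finite sets have distinct representatives if any $k$ of them have a union of size at least $k$. Apply it to the leaf sets of the trees $\mathcal T_{j,Q}$. Any $k$ of them have total size at least $kJ$, and a vertex $t\in T$ lies in only $J$ of the trees, one for each $j$; so the union has at least $k$ elements. We obtain distinct leaves $r_{j,Q}$ of $\mathcal T_{j,Q}$, the \emph{sinks}. Let $R_j$ be the set of sinks $r_{j,Q}$, and let $P_j$ be the set of private vertices of the edges of the trees $\mathcal T_{j,Q}$, where $Q$ runs over the components of $\Gamma_j$. The sets $R_j\subseteq T$ are pairwise disjoint, and so are the sets $P_j\subseteq S$. For $p\in P_j$ with tree edge $ab$ put $h_p=\{p,a,b\}\in E$.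

\emph{Hyperedges that repair $S$.} In color $j$ these must avoid $R_j$. Fix $s\in S$ and its $m$ pairs from (b). Each pair meets at most two of the disjoint sets $R_j$. Let $\operatorname{Bad}(s)$ be the set of $j$ such that more than $m/2$ pairs meet $R_j$. Counting incidences shows that four such $j$ would need more than $2m$ of them, so $|\operatorname{Bad}(s)|\le3$. For $j\notin\operatorname{Bad}(s)$ at least $m/2=J+1$ pairs avoid $R_j$. Going through these $j$ in turn, choose $e_s^j=\{s,a,b\}\in E$ with $\{a,b\}\subseteq T\setminus R_j$, different from the triples $e_s^{j'}$ chosen before and from $h_s$ if it is defined; at most $J$ triples are excluded each time.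

\emph{Reserves and forbidden colors.} Let $B_j$ consist of one copy of each $h_p$, $p\in P_j$, and of each $e^j_s$, $s\in S$ with $j\notin\operatorname{Bad}(s)$. Each of these triples has exactly one vertex in $S$, and those with vertex $s$ are among the distinct triples $h_s$ and $e_s^j$. Hence the $B_j$ are disjoint, and their union is $(J+1)$-headed with heads in $S$. Put $\Phi(s)=\operatorname{Bad}(s)\cup\{j:s\in P_j\}$ for $s\in S$ and $\Phi(t)=\{j:t\in R_j\}$ for $t\in T$; the sizes are at most $4$ and $1$.

\emph{The repair.} Let $j$ and $\pi$ be as in Definition~\ref{def:absorbing}; the \emph{count} of $v$ is $\pi(v)+\deg_{B'}(v)$ for the current $B'$. First put $e^j_s$ into $B'$ for every $s\in S$ with $\pi(s)$ even and positive; it exists, because $\pi(s)>0$ implies $j\notin\operatorname{Bad}(s)$. Now all counts on $S$ are zero or odd. The counts on $P_j$ are zero, since $\pi$ vanishes there, and the counts on $R_j$ are zero, since $\pi$ vanishes there and the $e_s^j$ avoid $R_j$. Next take a component $Q$ of $\Gamma_j$ and let $M$ be the set of vertices of $Q$ with even count; it contains $r=r_{j,Q}$. If $|M|$ is even, let $L$ be a set of edges of $\mathcal T_{j,Q}$ with odd degree exactly on $M$. If $|M|$ is odd, let $L$ be a set of edges of the tree $\mathcal T_{j,Q}-r$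 with odd degree exactly on $M\setminus\{r\}$. Both exist by Lemma~\ref{lem:parity}(a). Put into $B'$ the hyperedges $h_p$ that belong to the edges of $L$. All vertices of $Q$ now have odd count, except that $r$ keeps count $0$ in the second case, and each private vertex used goes from $0$ to $1$. Doing this for all components finishes the repair.
\end{proof}

\section{From a dual weighting to an absorbing set}\label{sec:lp}

We prove Proposition~\ref{prop:dichotomy}. Being $q$-covered has a fractional version that loses only a factor $6$ in rounding. If the fractional problem is infeasible, duality provides weights on the triples in which every pair of vertices carries a tiny share of the degree of each of its vertices. Such a weighting is spread out enough to yield the configuration of Lemma~\ref{lem:build}. Condition (a) asks for $J^2$ private vertices in $S$ per vertex of $T$, so $T$ should be small compared with $S$; we take $T$ from a sparse random sample. Put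
\[
d=J^2,\qquad \eta=\frac1{100},\qquad \delta=\frac{\eta}{4d}=\frac1{5475600},\qquad C=\frac{2m}{\eta\delta^2}=47200\cdot5475600^2 ,
\]
so that $q_0=6C$. We shall use
\begin{equation}\label{eq:constants}
\delta\le\tfrac1{100},\qquad \delta^2C\ge240,\qquad \eta\delta^2C\ge m,\qquad \eta\delta C=800md\ge d,\qquad 4d\delta=\eta .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:dichotomy}]
Let $\mathcal E$ be the set of triples that occur in $E[N]$. Consider the following system in variables $\lambda_{uv}\ge0$, indexed by the ordered pairs of distinct vertices of $N$:
\[
\sum_{v}\lambda_{uv}\le C\quad(u\in N),\qquad\sum_{u,v\in e,\ u\ne v}\lambda_{uv}\ge1\quad(e\in\mathcal E).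
\]
If it has a solution, take the arcs $u\to v$ with $\lambda_{uv}\ge1/6$. Every triple has six ordered pairs and so contains such an arc, and out-degrees are at most $6C=q_0$.

Suppose that it has no solution. Farkas' lemma states that for a real matrix $\mathbf M$ and vector $\mathbf b$, either $\mathbf M\lambda\le\mathbf b$ has a solution $\lambda\ge0$, or there is $\rho\ge0$ with $\rho^{\top}\mathbf M\ge0$ and $\rho^{\top}\mathbf b<0$. With multipliers $z_u$ for the first constraints and $w_e$ for the second (multiplied by $-1$), we obtain $z_u,w_e\ge0$ with
\begin{equation}\label{eq:dual}
\sum_{e\supseteq\{u,v\}}w_e\le z_u\quad(u\neq v\text{ in }N),\qquad\sum_{e\in\mathcal E}w_e>C\sum_{u\in N}z_u .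
\end{equation}
We show that $N$ contains sets $S,T$ as in Lemma~\ref{lem:build}, contrary to the hypothesis. For a set $\mathcal E'$ of triples let $w(\mathcal E')$ be its total weight; the \emph{degree} of $v$ in $\mathcal E'$ is the total weight of the triples of $\mathcal E'$ at $v$.

\emph{Step 1: from an average to every vertex.} Repeatedly delete a vertex $v$, with all triples containing it, whose current degree is zero or less than $Cz_v$. The weight lost is at most $C\sum_v z_v<w(\mathcal E)$, so positive weight $W$ remains. Discard the triples of weight zero. Let $N_0$ and $\mathcal E_0$ be the remaining vertices and triples, and let $D_v$ be the degree of $v$ in $\mathcal E_0$. The first part of \eqref{eq:dual} still holds for $\mathcal E_0$, and it gives $w_e\le z_v$ for $v\in e$. For all $v\in N_0$ we have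
\[
D_v>0,\qquad 0<z_v\le D_v/C,\qquad\text{and}\qquad\sum_{v\in N_0}D_v=3W .
\]
For $e\in\mathcal E_0$ let $p(e)$ be a vertex of $e$ with the smallest $D_v$. It will play the role of the vertex in $S$; the reason for this choice appears in Step 5.

\emph{Step 2: sampling.} Let $T_0\subseteq N_0$ contain each vertex independently with probability $\delta$, and let
\[
\mathcal E_1=\{e\in\mathcal E_0:\ p(e)\notin T_0,\ e\setminus\{p(e)\}\subseteq T_0\},\qquad \mathbb E\,w(\mathcal E_1)=(1-\delta)\delta^2W .
\]
We need an upper bound of order $\delta^2D_p$ on the degrees of the vertices $p\notin T_0$, and we get it by discarding the vertices that violate it; a second moment estimate shows that this costs little. For $p\in N_0$ let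
\[
X_p=\sum_{e:\,p(e)=p}w_e\,\mathbf 1[e\setminus\{p\}\subseteq T_0],\qquad \mu_p=\mathbb E X_p\le\delta^2D_p .
\]
Consider the terms of $X_p$ for $e$ and $e'$. If $e\cap e'=\{p\}$, they are independent. If $|e\cap e'|=2$, their covariance is at most the expectation of their product, $\delta^3w_ew_{e'}$; for fixed $e=\{p,a,b\}$ such $e'$ contain $\{p,a\}$ or $\{p,b\}$ and have total weight at most $2z_p$. If $e=e'$, the variance is at most $\delta^2w_e^2\le\delta^2w_ez_p$. Summing,
\[
\operatorname{Var}X_p\le(\delta^2+2\delta^3)z_pD_p\le2\delta^2z_pD_p\le2\delta^2D_p^2/C .
\]
If $X_p>2\delta^2D_p$, then $\mu_p< X_p/2$, so $X_p\le2(X_p-\mu_p)$; also $X_p-\mu_p\ge\delta^2D_p$. Hence $X_p\le2(X_p-\mu_p)^2/(\delta^2D_p)$ on this event, and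
\[
\mathbb E\bigl[X_p\,\mathbf 1[X_p>2\delta^2D_p]\bigr]\le\frac{2\operatorname{Var}X_p}{\delta^2D_p}\le\frac{4D_p}{C}.
\]
Let $\mathcal E_2$ arise from $\mathcal E_1$ by deleting all $e$ with $X_{p(e)}>2\delta^2D_{p(e)}$. The expected loss is at most $\sum_p4D_p/C=12W/C\le\delta^2W/20$ by \eqref{eq:constants}. Since $\mathbb E\sum_{t\in T_0}D_t=3\delta W$ and $\sum_{p\notin T_0}D_p\le3W$,
\[
\mathbb E\Bigl[w(\mathcal E_2)-\eta\delta\sum_{t\in T_0}D_t-\eta\delta^2\sum_{p\in N_0\setminus T_0}D_p\Bigr]\ge\delta^2W\,(0.99-0.05-6\eta)>0 .
\]
Fix an outcome in which the bracket is positive.

\emph{Step 3: minimum degrees after sampling.} Starting from $\mathcal E_2$, repeatedly delete, with its triples, a vertex $t\in T_0$ of current degree less than $\eta\delta D_t$ or a vertex $p\in N_0\setminus T_0$ of current degree less than $\eta\delta^2D_p$. By the choice of the outcome the loss is less than $w(\mathcal E_2)$, so a nonempty set $\mathcal E_3$ remains. Let $T\subseteq T_0$ and $S\subseteq N_0\setminus T_0$ be the remaining vertices, and let $D'_v$ be the degree in $\mathcal E_3$. Every $e\in\mathcal E_3$ has $p(e)\in S$ and its other two vertices in $T$; in particular $T\ne\emptyset$. A vertex $p\in S$ has $D'_p>0$, so it equals $p(e)$ for some $e\in\mathcal E_2$, and therefore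 $D'_p\le X_p\le2\delta^2D_p$. In summary,
\begin{equation}\label{eq:degrees}
D'_t\ge\eta\delta D_t\quad(t\in T),\qquad\eta\delta^2D_p\le D'_p\le2\delta^2D_p\quad(p\in S).
\end{equation}

\emph{Step 4: condition (b).} Let $p\in S$. Each triple at $p$ has weight at most $z_p$, and $D'_p\ge\eta\delta^2D_p\ge\eta\delta^2Cz_p\ge mz_p$. Since $z_p>0$, at least $m$ triples of $\mathcal E_3$ contain $p$, and each has its other two vertices in $T$.

\emph{Step 5: condition (a).} We must assign to each $t\in T$ distinct partners $t'$ and globally distinct vertices $p$; this is a flow problem. Form a network with a source, a node for each $t\in T$, a node for each ordered pair $(t,t')$ of distinct vertices of $T$, a node for each $p\in S$, and a sink. The arcs are source${}\to t$ with capacity $d$, and, with capacity $1$, $t\to(t,t')$, $(t,t')\to p$ whenever $\{p,t,t'\}\in\mathcal E_3$, and $p\to{}$sink. For each $e=\{p,t,t'\}\in\mathcal E_3$ with $p\in S$ send $d\,w_e/D'_t$ along the path source, $t$, $(t,t')$, $p$, sink, and $d\,w_e/D'_{t'}$ along the corresponding path through $(t',t)$. Exactly $d$ passes through each $t$. By \eqref{eq:dual}, \eqref{eq:degrees} and \eqref{eq:constants}, the amount through $(t,t')$ is at most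
\[
\frac{d\,z_t}{D'_t}\le\frac{d\,z_t}{\eta\delta D_t}\le\frac{d}{\eta\delta C}\le1 ,
\]
which bounds the flow on the arcs into and out of $(t,t')$. If $e=\{p,t,t'\}\in\mathcal E_3$ with $p\in S$, then $p=p(e)$, so $D_p\le D_t$ and $D'_t\ge\eta\delta D_p$, and the same holds for $t'$. Without the minimal choice of $p(e)$, a vertex $p$ of large degree could be in demand from many vertices $t$ of small degree. With it, the amount through $p$ is at most
\[
\sum_{e\in\mathcal E_3,\ e\ni p}\frac{2d\,w_e}{\eta\delta D_p}=\frac{2d\,D'_p}{\eta\delta D_p}\le\frac{4d\delta}{\eta}=1 .
\]
So there is a feasible flow of value $d|T|$, which is the total capacity of the arcs at the source and hence the maximum. In a network with integer capacities some maximum flow is integer-valued. Such a flow sends $d=J^2$ units through each $t\in T$, via distinct nodes $(t,t')$, each unit continuing to a vertex $p$ with $\{p,t,t'\}\in\mathcal E_3$, and no $p$ receives two units. Divide the $J^2$ units at each $t$ into $J$ blocks of size $J$, one for each $j\in[J]$. This is condition (a).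

By Lemma~\ref{lem:build} the set $S\cup T\subseteq N$ is absorbing. This contradiction shows that the system is solvable, which completes the proof of Proposition~\ref{prop:dichotomy} and of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GKKPPU}
Miriam Goetze, Fabian Klute, Kolja Knauer, Irene Parada, Juan Pablo Pe\~na, Torsten Ueckerdt,
\emph{Strong odd coloring in minor-closed classes},
arXiv:2505.02736 (2025).

\bibitem{KOSZW}
Kreutzer, Oum, Seymour, van der Zypen, Wood,
\emph{Majority colourings of digraphs}, 2017.

\end{thebibliography}
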